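# A Calabi–Yau threefold of Picard number three with infinite automorphism group

Everything is over $\mathbb C$. For a variety $Y$ we write $\mathrm{Pic}(Y)_{\mathbb Q}=\mathrm{Pic}(Y)\otimes\mathbb Q$, and we write the group law of $\mathrm{Pic}$ additively when this is convenient.

## 1. Calabi–Yau threefolds, numerical classes and elliptic surfaces

**Definition 1.1 (Calabi–Yau threefold).** A Calabi–Yau threefold is a smooth complex projective threefold $X$ with $K_X\cong\mathcal O_X$ and $H^1(X,\mathcal O_X)=0$. We write $\mathrm{Aut}(X)$ for its group of biregular automorphisms.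

For example, let $X\subset\mathbb P^4$ be a smooth quintic. By adjunction $K_X=\mathcal O_X(-5+5)=\mathcal O_X$, and the sequence $0\to\mathcal O(-5)\to\mathcal O\to\mathcal O_X\to0$ gives $H^1(\mathcal O_X)=0$, since $H^1(\mathcal O_{\mathbb P^4})=H^2(\mathcal O_{\mathbb P^4}(-5))=0$.

Serre duality gives $h^2(\mathcal O_X)=h^1(K_X)=h^1(\mathcal O_X)=0$ for every Calabi–Yau threefold.

**Definition 1.2 (numerical data).** Let $N^1(Y)$ be $\mathrm{Pic}(Y)$ modulo numerical equivalence, a free abelian group of finite rank $\rho(Y)$, the Picard number. A class $D\in N^1(Y)_{\mathbb R}$ is nef if $D\cdot C\ge0$ for every curve $C$; the nef classes form a closed convex cone $\mathrm{Nef}(Y)$ that contains no line and has the ample cone as its interior. If $\dim Y=3$, the cubic form is $D\mapsto D^3$, and $c_2(Y)$ defines the linear form $D\mapsto c_2(Y)\cdot D$ on $N^1(Y)$.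

For example, let $X\subset\mathbb P^2\times\mathbb P^2$ be a smooth divisor of bidegree $(3,3)$. Then $K_X$ is trivial by adjunction, and $H^1(\mathcal O_X)=0$ as for the quintic. By the Lefschetz theorem $N^1(X)$ is generated by the two hyperplane classes $H_1,H_2$, so $\rho(X)=2$. Since $H_i^3=0$,
$$(xH_1+yH_2)^3=(3x^2y\,H_1^2H_2+3xy^2\,H_1H_2^2)\cdot 3(H_1+H_2)=9xy(x+y).$$
A curve $C$ in a fibre of the first projection has $H_1\cdot C=0$ and $H_2\cdot C>0$, and symmetrically for the second projection. So $\mathrm{Nef}(X)=\{x\ge0,\,y\ge0\}$.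

An automorphism $h$ of $Y$ acts on $N^1(Y)$ by $h^*$, an integral matrix of determinant $\pm1$ that preserves $\mathrm{Nef}(Y)$ and, for threefolds, the cubic form and the linear form $c_2(Y)$. If $H^1(\mathcal O_Y)=0$, then $\mathrm{Pic}^0(Y)=0$, the numerically trivial classes in $\mathrm{Pic}(Y)$ are torsion, and $\mathrm{Pic}(Y)_{\mathbb Q}=N^1(Y)_{\mathbb Q}$.

**Definition 1.3 (elliptic surface, Mordell–Weil group).** An elliptic surface with section is a smooth projective surface $B$ with a morphism $\pi:B\to\mathbb P^1$ whose general fibre is a smooth curve of genus $1$, with a section $O$, the zero section. It is relatively minimal if no fibre contains a $(-1)$-curve. Let $K=\mathbb C(t)$ be the function field of $\mathbb P^1$. The generic fibre $E$ is an elliptic curve over $K$ with origin $O$, and the sections of $\pi$ are the same thing as the points of the group $E(K)$, the Mordell–Weil group. We write $f$ for the class of a fibre and $B_t$ for the fibre over $t$.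

For example, blow up $\mathbb P^2$ in the nine base points of a general pencil of plane cubics. The strict transforms of the cubics are the fibres of an elliptic surface, $K_B=-f$, $\rho(B)=10$, and the nine exceptional curves are sections. Any one of them may serve as $O$.

A Weierstrass equation $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$ has the usual invariants
$$b_2=a_1^2+4a_2,\quad b_4=2a_4+a_1a_3,\quad b_6=a_3^2+4a_6,\quad b_8=a_1^2a_6+4a_2a_6-a_1a_3a_4+a_2a_3^2-a_4^2,$$
$$c_4=b_2^2-24b_4,\qquad \Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6 .$$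
If $c_4\neq0$ at a place where $\Delta$ vanishes to order $n\ge1$, then the equation is minimal at that place and the fibre of the relatively minimal model is of type $I_n$.

**Definition 1.4 (fibres of type $I_n$).** A fibre of type $I_1$ is an irreducible nodal rational curve. A fibre of type $I_n$ with $n\ge2$ is a reduced cycle of $n$ smooth rational curves ($I_2$: two curves meeting in two points). The component that meets $O$ is the identity component. The components form the group $\mathbb Z/n$, numbered around the cycle from the identity component. The fibre has Euler number $n$.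

For example, $y^2=x^3+x^2+t^n$ has $b_2=4$, $b_4=0$, $b_6=b_8=4t^n$, hence $c_4=16$ and $\Delta=-64t^n-432t^{2n}$, so the fibre at $t=0$ is $I_n$. Near the origin the equation reads $y^2-x^2(1+x)=t^n$, an $A_{n-1}$ singularity of the Weierstrass surface if $n\ge2$; its resolution supplies the $n-1$ components other than the identity component. For $n=2$ the section $(0,t)$ passes through the node of the Weierstrass fibre at $t=0$, so on the smooth model it meets the other component.

That last sentence is an instance of a general fact. The smooth points of $\pi$ on the identity component map isomorphically onto the smooth points of the Weierstrass fibre. A section meets each fibre in a smooth point of $\pi$, because its intersection number with $f$ is $1$. Hence a section whose image passes through the node of a Weierstrass fibre meets a non-identity component.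

**Definition 1.5 (translations).** Let $B$ be relatively minimal and $\sigma\in E(K)$. Translation of $E$ by $\sigma$ extends to an automorphism of $B$ over $\mathbb P^1$, written $x\mapsto x+\sigma$. This gives a homomorphism $E(K)\to\mathrm{Aut}(B/\mathbb P^1)$. The smooth locus of $\pi$ is the Néron model of $E$. So on a smooth fibre $B_t$ the automorphism is translation by the point $\sigma(t)$, and on an $I_n$ fibre it permutes the components by adding the class in $\mathbb Z/n$ of the component that $\sigma$ meets.

For example, on $y^2=x^3+ax^2+bx$ translation by the $2$-torsion point $(0,0)$ is $(x,y)\mapsto(b/x,\,-by/x^2)$: the line through $(0,0)$ and $(x,y)$ has slope $y/x$, so its third intersection point has first coordinate $y^2/x^2-a-x=b/x$ and second coordinate $by/x^2$, and one changes the sign of the latter.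

**Definition 1.6 (norm along a free quotient).** Let a finite group $G$ of order $d$ act freely on a smooth projective variety $\tilde X$, with quotient $q:\tilde X\to X$. Then $X$ is smooth and projective, $q$ is étale, and there is a norm homomorphism $\mathrm{Nm}:\mathrm{Pic}(\tilde X)\to\mathrm{Pic}(X)$ with $\mathrm{Nm}(q^*L)=L^{\otimes d}$ and $q^*\mathrm{Nm}(M)=\bigotimes_{h\in G}h^*M$.

For example, if $\tilde X$ is an elliptic curve and $G$ is generated by translation by a $2$-torsion point $\tau$, then $\mathrm{Nm}(\mathcal O([p]))=\mathcal O([q(p)])$, whose pull-back is $\mathcal O([p]+[p+\tau])$.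

Consequently $q^*:\mathrm{Pic}(X)_{\mathbb Q}\to\mathrm{Pic}(\tilde X)_{\mathbb Q}^G$ is an isomorphism. It is injective by the first formula. It is surjective by the second, since $\bigotimes_h h^*M$ equals $d\,M$ in $\mathrm{Pic}(\tilde X)_{\mathbb Q}$ when $M$ is invariant.

## 2. Automorphisms acting on a lattice of rank one, two and three

How large must the Picard number of a Calabi–Yau threefold be before $\mathrm{Aut}(X)$ can be infinite? Two results constrain small Picard numbers:

(i) (Oguiso) If $\rho(X)=1$ or $\rho(X)=2$, then $\mathrm{Aut}(X)$ is finite.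

(ii) (Lazić–Oguiso–Peternell) If $\rho(X)=3$ and the cubic intersection form on $H^2(X,\mathbb Z)$ splits into the product of three linear forms, then $\mathrm{Aut}(X)$ is finite.

Kenji Hashimoto and Atsushi Kanazawa, "Calabi-Yau threefolds of type K (I): Classification", arXiv:1409.7601 (2014), is the source of the following problem, stated there as open: *is there a Calabi–Yau threefold $X$ with $\rho(X)=3$ and $\mathrm{Aut}(X)$ infinite?* The answer proved below is yes. Let us first see what happens in ranks one and two. The first tool turns the question into linear algebra.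

**Lemma 1.** For a Calabi–Yau threefold $Y$, the kernel of $\mathrm{Aut}(Y)\to GL(N^1(Y))$ is finite.

**Proof.** Let $r$ be the order of the torsion subgroup of $\mathrm{Pic}(Y)$, which is finite because $\mathrm{Pic}(Y)$ embeds in $H^2(Y,\mathbb Z)$. Let $H$ be very ample and $M=H^{\otimes r}$. If $h$ is in the kernel, then $h^*H\otimes H^{-1}$ is numerically trivial, hence torsion, so $h^*M\cong M$. Embed $Y\subset\mathbb P^N$ by the complete linear system of $M$. Then $Y$ spans $\mathbb P^N$, and $h$ is induced by a unique element of $PGL_{N+1}$ that preserves $Y$. So the kernel lies in the algebraic group $\mathcal G=\{A\in PGL_{N+1}:A(Y)=Y\}$, which acts faithfully on $Y$ and has finitely many components.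

An element $v$ of its Lie algebra is a vector field on $\mathbb P^N$ tangent to $Y$, so it restricts to an element of $H^0(Y,T_Y)$. Contraction with a nowhere vanishing $3$-form gives $T_Y\cong\Omega^2_Y$, and by Hodge symmetry $h^0(\Omega_Y^2)=h^2(\mathcal O_Y)=0$. So $v$ vanishes on $Y$, the transformations $\exp(cv)$ fix $Y$ pointwise, and by faithfulness $v=0$. Thus $\mathcal G$ has dimension $0$ and is finite. $\square$

*Rank one.* The lattice $N^1(X)$ is $\mathbb Z$, and $h^*=\pm1$ preserves ampleness, so $h^*=1$. By Lemma 1, $\mathrm{Aut}(X)$ is finite.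

*Rank two.* The cone $\mathrm{Nef}(X)\subset\mathbb R^2$ has exactly two boundary rays. A subgroup of $\mathrm{Aut}(X)$ of index at most $2$ preserves each ray. Let $h$ be in this subgroup. In coordinates $x,y$ along the rays, $h^*$ is diagonal with positive eigenvalues, whose product is $1$ because the determinant is $\pm1$. Call them $\lambda,\lambda^{-1}$. A monomial $x^iy^{3-i}$ is multiplied by $\lambda^{2i-3}$, and $2i-3$ is odd, hence nonzero. If $\lambda\ne1$, no cubic monomial is invariant, so the cubic form is zero. This contradicts $H^3>0$ for $H$ ample. So $h^*=1$, the image of $\mathrm{Aut}(X)$ in $GL(N^1(X))$ has order at most $2$, and $\mathrm{Aut}(X)$ is finite.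

This argument is based on the absence of invariant cubics. In rank three it stops at exactly this point, because there are invariant cubics such as $xyz$ for eigenvalues $\lambda,\lambda^{-1},1$. The next section determines which infinite-order actions remain possible.

## 3. The two possible shapes of an infinite-order action in rank three

**Proposition 3.** Let $Y$ be a Calabi–Yau threefold with $\rho(Y)=3$ and $c_2(Y)\neq0$ in $N^1(Y)^*$, and let $g\in\mathrm{Aut}(Y)$ have infinite order. After replacing $g$ by a power (possibly negative), exactly one of the following holds.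

(P) $g^*$ is one unipotent Jordan block. In suitable rational coordinates the cubic form is $x(\alpha(y^2-2xz)+\beta x^2)$ with $\alpha\ne0$, and $c_2$ is a multiple of $x$. The fixed line of $g^*$ is spanned by a rational nef class $D\neq0$ with $D^2\equiv0$ and $c_2\cdot D=0$.

(H) $g^*$ has eigenvalues $\lambda,1,\lambda^{-1}$ with $\lambda>1$ a quadratic irrational. In eigen-coordinates the cubic form is $z(6a\,xy+bz^2)$ with $a\ne0$.

**Proof.**

**Step 1: the eigenvalues.** The purpose is to see that only one eigenvalue is free. By Lemma 1, $g^*$ has infinite order. The nonzero form $c_2$ satisfies $c_2\circ g^*=c_2$, so $1$ is an eigenvalue of $g^*$. Replacing $g$ by $g^2$ we have $\det g^*=1$, and the eigenvalues are $1,\lambda,\lambda^{-1}$.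

**Step 2: the cubic form is not a multiple of a cube.** This will force $\alpha\neq0$ and $a\ne0$. Let $H$ be ample. By the Hodge index theorem $D\mapsto H\cdot D^2$ is nondegenerate, of rank $3$, on $N^1(Y)$. If $D^3=c\,\ell(D)^3$ with $\ell$ linear, then $H\cdot D^2=c\,\ell(H)\ell(D)^2$ has rank at most $1$, a contradiction.

**Step 3: the case $|\lambda|=1$; reduction to one Jordan block.** All eigenvalues are algebraic integers whose conjugates have modulus $1$. By Kronecker's theorem they are roots of unity. After passing to a power, $g^*=\exp(N)$ with $N$ nilpotent and rational, and $N\neq0$ since $g^*$ has infinite order. Suppose $N^2=0$. For $H$ ample, $(g^*)^nH=H+nNH$ is ample for every $n\in\mathbb Z$. Dividing by $|n|$ and letting $n\to\pm\infty$, both $NH$ and $-NH$ are nef, so $NH$ has degree $0$ on every curve and $NH=0$. Ample classes span, so $N=0$, a contradiction. So $N^2\ne0$, and $N$ is one Jordan block.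

**Step 4: the case $|\lambda|=1$; invariant forms.** We choose coordinates and compute all invariants of degree $1$ and $3$. Take a rational linear form $z$ with $z\circ N^2\ne0$, and put $y=z\circ N$, $x=y\circ N$. These are coordinates. On polynomials, $g^*$ acts by $\exp(\delta)$, where $\delta$ is the derivation with $\delta x=0$, $\delta y=x$, $\delta z=y$. As $\delta$ is nilpotent on polynomials of given degree, $\exp(\delta)-1$ equals $\delta$ times an invertible operator commuting with it, so the invariants are the elements of $\ker\delta$. In degree $1$ these are the multiples of $x$, so $c_2$ is a multiple of $x$.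

In degree $3$, put $w=y^2-2xz$. Then $\delta w=2xy-2xy=0$, and $\mathbb Q(x)[y,z]=\mathbb Q(x)[y,w]$ because $z=(y^2-w)/(2x)$. On this ring $\delta$ is $x\,\partial/\partial y$, with kernel $\mathbb Q(x)[w]$. So an invariant cubic is $\sum_i c_i\,x^{3-2i}w^i$ with $c_i\in\mathbb Q$. The monomials $x^{3-2i}y^{2i}$ free of $z$ are distinct for distinct $i$, so polynomiality forces $c_i=0$ for $i\ge2$. Hence the cubic form is $\beta x^3+\alpha x(y^2-2xz)$, and $\alpha\ne0$ by Step 2.

**Step 5: the case $|\lambda|=1$; the fixed class.** We produce $D$ as a limit. For rational ample $H$,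
$$D:=N^2H=\lim_{n\to\infty}\frac{2}{n^2}(g^*)^nH$$
is rational and nef, and it is nonzero for some $H$ because ample classes span and $N^2\neq0$. It lies in $\ker N$, which is the fixed line of $g^*$, and $\ker N=\{x=y=0\}$: on $\ker N$ we have $y=z\circ N=0$ and $x=y\circ N=0$, and both sides have dimension $1$. The cubic form has no terms $z^3,z^2x,z^2y$, so $D^2\cdot L=0$ for all $L$, that is, $D^2\equiv0$. Also $c_2\cdot D=0$, since $c_2$ is a multiple of $x$. This is (P).

**Step 6: the case $|\lambda|\ne1$.** If $\lambda$ were not real, then $\bar\lambda$ would be an eigenvalue, hence $\bar\lambda=\lambda^{-1}$ and $|\lambda|=1$. So $\lambda$ is real. After squaring $g$ and possibly exchanging $\lambda$ and $\lambda^{-1}$, $\lambda>1$. The characteristic polynomial is $(t-1)(t^2-(\lambda+\lambda^{-1})t+1)$, and its quadratic factor is monic and integral. Its only possible rational roots are $\pm1$, so $\lambda$ is a quadratic irrational. The eigenvalues are distinct, so there are eigen-coordinates $x,y,z$ for $\lambda,\lambda^{-1},1$. The monomial $x^iy^jz^k$ is multiplied by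 $\lambda^{i-j}$, so only $xyz$ and $z^3$ are invariant, and the cubic form is $6a\,xyz+bz^3$. By Step 2, $a\ne0$. This is (H).

The two cases exclude each other, since the eigenvalues of all nonzero powers have modulus $1$ in (P) and not in (H). $\square$

Case (P) suggests a geometric picture. Suppose $D$ is the class of a smooth fibre $S$ of a morphism $X\to\mathbb P^1$. Adjunction gives $K_S=0$, and $0\to T_S\to T_X|_S\to\mathcal O_S\to0$ gives $c_2(X)\cdot D=e(S)$. A surface with trivial canonical bundle is a K3 surface ($e=24$) or an abelian surface ($e=0$), so $c_2\cdot D=0$ means that $S$ is abelian. This invites us to try threefolds fibred in abelian surfaces, for instance products of elliptic curves, with fibrewise translations as automorphisms.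

## 4. Fibre products: from Picard number 19 to 5 to 3

Take a rational elliptic surface $\pi:B\to\mathbb P^1$, an automorphism $\varphi$ of $\mathbb P^1$, and
$$\tilde X=\{(x,y)\in B\times B:\ \pi(x)=\varphi(\pi(y))\}.$$
Over $t=\pi(x)$ its fibre is $B_t\times B_{\varphi^{-1}(t)}$, generally a product of two elliptic curves. If $P\in E(K)$ has infinite order, then $(x,y)\mapsto(x+P,y+P)$ is an automorphism of infinite order. We shall see that $\tilde X$ is a Calabi–Yau threefold if no critical value of $\pi$ equals one of $\varphi\circ\pi$. But its Picard number is far too large: for the surface used below, $\rho(\tilde X)=19$ (Remark 9).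

The sensible first approach is to shrink $\rho$ by a free finite quotient commuting with the translations. Take a torsion section $s$ and divide by
$$(x,y)\mapsto(x+s,\,y+s).$$
For the surface $B$ below, with $s$ of order $4$, this action is free, but the quotient has Picard number $5$ (Remark 9). Translation by $s$ acts trivially on $\mathrm{Pic}(E)_{\mathbb Q}$, so on each factor the invariant part of $\mathrm{Pic}(B)_{\mathbb Q}$ keeps $f$, the class of $O$ up to averaging, and one class from a section of infinite order. The two factors give $3+3$ dimensions and share only the class of $f$. As long as the two factors are not mixed, this count stays at $5$.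

To mix them, let $\varphi$ be an involution and try the swap $(x,y)\mapsto(y,x)$. It preserves $\tilde X$ but is not free: $\varphi$ has fixed points $t_0\in\mathbb P^1$, and every $(x,x)$ with $\pi(x)=t_0$ is fixed.

The way past this is to take a square root of the translation instead of adding a swap to it:
$$g(x,y)=(y,\;x+s),\qquad g^2(x,y)=(x+s,\;y+s).$$
A fixed point of an odd power $g^{2m+1}$ must have $x$ and $y$ in a common fibre over a fixed point of $\varphi$, as before. But now one needs $(2m+1)s(t_0)=O(t_0)$ there, which cannot happen if $s$ has even order and its nonzero multiples do not meet $O$. And $g$ identifies the invariants of the two factors, which will bring $5$ down to $3$.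

Which surface $B$ is suitable? We need a torsion section $s$ of even order, a Mordell–Weil group of rank $1$, and $s$ must permute the components of each fibre transitively (Section 5 shows why, and why order $2$ is impossible). So look for order $4$. Move the point $s$ to $(0,0)$, with tangent line $y=0$; then the Weierstrass equation is $y^2+a_1xy+a_3y=x^3+a_2x^2$. The line $y=0$ meets the curve at $s$ twice and at $R=(-a_2,0)$, so $2s=-R$. As $-(x,y)=(x,-y-a_1x-a_3)$, we have $-R=(-a_2,\,a_1a_2-a_3)$. So $4s=O$ exactly when $-R=R$, that is, when $a_3=a_1a_2$. This gives equation (1) below.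

**The data.** Let $a_1\in H^0(\mathbb P^1,\mathcal O(1))$ and $a_2\in H^0(\mathbb P^1,\mathcal O(2))$ be such that $a_1a_2(a_1^2-16a_2)$ has five distinct zeros, and let $\mathrm{Disc}\subset\mathbb P^1$ be the set of these zeros. Let $\varphi$ be an involution of $\mathbb P^1$ with $\varphi(\mathrm{Disc})\cap\mathrm{Disc}=\emptyset$. Let $\pi:B\to\mathbb P^1$ be the relatively minimal smooth elliptic surface with zero section $O$ attached to
$$E:\quad y^2+a_1xy+a_1a_2\,y=x^3+a_2x^2 .\tag{1}$$
Let $f$ be its fibre class, $K=\mathbb C(t)$, and $s\in E(K)$ the point $(0,0)$.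

Such data exist: in an affine coordinate $t$ take $a_1=t$, $a_2=t^2-1$. Then $a_1^2-16a_2=16-15t^2$, and $\mathrm{Disc}=\{0,\pm1,\pm4/\sqrt{15}\}$. Take $\varphi(t)=5-t$. Since $\mathrm{Disc}\subset\{|t|<2\}$, we have $\varphi(\mathrm{Disc})\subset\{|t|>3\}$.

**Theorem 4.** The point $s$ has order $4$ and $E(K)$ has rank $1$. Put
$$\tilde X=\{(x,y)\in B\times B:\ \pi(x)=\varphi(\pi(y))\},\qquad g(x,y)=(y,\;x+s).$$
Then $g$ generates a free action of $G=\mathbb Z/8$ on $\tilde X$. The quotient $X=\tilde X/G$ is a Calabi–Yau threefold with $\rho(X)=3$. If $P\in E(K)$ has infinite order, then $T(x,y)=(x+P,\,y+P)$ descends to an automorphism of $X$ of infinite order.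

So there is a Calabi–Yau threefold with $\rho=3$ and infinite automorphism group, and by (i), $3$ is the smallest Picard number for which this happens. The threefold can be described more closely.

**Theorem 5.** For $X$ as in Theorem 4, with $P$ generating $E(K)/\mathrm{tors}$ (and $T$ also denoting the induced automorphism of $X$):

1. $\mathrm{Aut}(X)$ contains $\langle T\rangle\cong\mathbb Z$ with finite index.
2. $N^1(X)_{\mathbb Q}$ has a basis $\delta_0,\xi,f$ in which, for $D=x\delta_0+y\xi+zf$,
$$D^3=\tfrac34\,x\left(-\tfrac14x^2-\tfrac12y^2+2xz\right),\qquad c_2(X)\cdot D=3x .$$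
3. $\mathrm{Nef}(X)=\{x\ge0,\ z\ge \tfrac x4(1-k^2)+\tfrac{k}{2}y\ \ \forall k\in\mathbb Z\}=\bigcup_{n\in\mathbb Z}(T^{n})^*\Pi$, where $\Pi$ is the cone generated by $f$ and $\delta_0\pm\frac12\xi+\frac14f$. $\mathrm{Nef}(X)$ is not polyhedral.

Theorem 4 is proved in Sections 5–7, Theorem 5 in Section 8. Theorem 4 does not use Theorem 5 or Proposition 3.

## 5. The rational elliptic surface with a 4-torsion section

**Step 1: singular fibres.** We find all singular fibres of $\pi$. With $a_3=a_1a_2$ and $a_4=a_6=0$,
$$b_2=a_1^2+4a_2,\quad b_4=a_1^2a_2,\quad b_6=a_1^2a_2^2,\quad b_8=a_1^2a_2^3,$$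
so $c_4=a_1^4-16a_1^2a_2+16a_2^2$. For $\Delta$, expand
$$-b_2^2b_8=-a_1^6a_2^3-8a_1^4a_2^4-16a_1^2a_2^5,\qquad -8b_4^3=-8a_1^6a_2^3,$$
$$-27b_6^2=-27a_1^4a_2^4,\qquad 9b_2b_4b_6=9a_1^6a_2^3+36a_1^4a_2^4 .$$
The terms $a_1^6a_2^3$ cancel, and $\Delta=a_1^4a_2^4-16a_1^2a_2^5=a_1^2a_2^4(a_1^2-16a_2)$. The five zeros are distinct, so no two of $a_1$, $a_2$, $a_1^2-16a_2$ have a common zero. At their zeros $c_4$ has the values $16a_2^2$, $a_1^4$, $a_1^4/16$ respectively, all nonzero. So (1) is minimal at every place, and the singular fibres are

* $I_2$ at the zero of $a_1$,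
* $I_4$ at each of the two zeros of $a_2$,
* $I_1$ at each of the two zeros of $a_1^2-16a_2$.

In particular $\mathrm{Disc}$ is the set of critical values of $\pi$.

**Step 2: $B$ is rational with $K_B=-f$ and $\rho(B)=10$.** These numbers feed every later computation. Equation (1), with coefficients $a_i\in H^0(\mathcal O(i))$, defines a minimal Weierstrass model $W\to\mathbb P^1$ with fundamental line bundle $\mathcal O(1)$, and $B\to W$ is its minimal resolution. Hence $K_B=\pi^*(K_{\mathbb P^1}\otimes\mathcal O(1))=-f$. The Euler number is the sum over singular fibres, $e(B)=2+4+4+1+1=12$. Noether's formula gives $\chi(\mathcal O_B)=(K_B^2+e(B))/12=1$. All plurigenera vanish, since $mK_B=-mf$ has no sections for $m\ge1$. So $p_g=0$, then $q=0$, and $B$ is rational by Castelnuovo's criterion. From $e(B)=2+b_2(B)$ and $p_g=0$, $\rho(B)=b_2(B)=10$.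

**Step 3: $s$ has order $4$.** By the computation before (1), $2s=-R=R=(-a_2,0)$, so
$$2s=(-a_2,0),\qquad 3s=-s=(0,-a_1a_2),\qquad 4s=O ,$$
and $2s\ne O$.

**Step 4: the sections $js$ do not meet.** This gives freeness later. The claim is:

(F) *The four sections $js$, $j\in\mathbb Z/4$, are pairwise disjoint in $B$. In particular, if $js\neq O$, translation by $js$ has no fixed point on a smooth fibre.*

The coordinates of $s,2s,3s$ are global sections of $\mathcal O(2)$ and $\mathcal O(3)$. So over every point of $\mathbb P^1$ the images of $s,2s,3s$ in $W$ have finite coordinates, while $O$ maps to the point at infinity. Hence $s,2s,3s$ are disjoint from $O$. Applying the automorphisms "translation by a multiple of $s$" of $B$, all four are pairwise disjoint. If $x$ on the smooth fibre $B_t$ is fixed by translation by $js$, then $js(t)=O(t)$, which is impossible for $js\neq O$.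

From now on $\beta$ denotes translation by $s$ on $B$; it has order $4$.

**Step 5: $\beta$ permutes the components of each fibre transitively.** This cuts down the invariant classes in fibres. Only the reducible fibres need an argument, and we use the fact about nodes from Section 1.

At a zero of $a_2$ the Weierstrass fibre is $y^2+a_1xy=x^3$, with node $(0,0)$, and $2s=(-a_2,0)$ passes through it. So $2s$ is nonzero in the component group $\mathbb Z/4$, hence $s$ is a generator.

At the zero of $a_1$ the Weierstrass fibre is $y^2=x^3+a_2x^2$ with node $(0,0)=s$. So $s$ is nonzero in $\mathbb Z/2$.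

**Step 6: $E(K)$ has rank $1$.** Let $W_0\subset\mathrm{Pic}(B)_{\mathbb Q}$ be the span of all fibre components. By Zariski's lemma the only relations among fibre components are that all full fibres have the same class $f$, so $\dim W_0=1+3+3+1=8$. The restriction $\mathrm{Pic}(B)_{\mathbb Q}\to\mathrm{Pic}(E)_{\mathbb Q}$ is surjective, since the closure in $B$ of a divisor on $E$ restricts to it. Its kernel is $W_0$, since a line bundle that is trivial on $E$ has a rational section with divisor supported on fibres. So $\dim\mathrm{Pic}(E)_{\mathbb Q}=10-8=2$. Since $\mathrm{Pic}(E)_{\mathbb Q}=\mathbb Q[O]\oplus\mathrm{Pic}^0(E)_{\mathbb Q}$ and $\mathrm{Pic}^0(E)\cong E(K)$, the rank of $E(K)$ is $1$.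

**Step 7: $\dim\mathrm{Pic}(B)_{\mathbb Q}^{\beta}=3$.** This will be the Picard number of $X$. Translation by $s$ acts trivially on $\mathrm{Pic}^0(E)$, and it changes $[O]$ by a torsion class. So $\beta^*$ acts trivially on $\mathrm{Pic}(E)_{\mathbb Q}$. On $W_0$, averaging over $\langle\beta\rangle$ projects onto $W_0^\beta$, and by Step 5 it sends a component of a fibre with $n$ components to $\frac1nf$. So $W_0^\beta=\mathbb Qf$. Taking invariants of a finite group on $\mathbb Q$-vector spaces is exact, hence
$$0\to\mathbb Qf\to \mathrm{Pic}(B)^\beta_{\mathbb Q}\to\mathrm{Pic}(E)_{\mathbb Q}\to0,\qquad \dim\mathrm{Pic}(B)_{\mathbb Q}^\beta=3. \tag{2}$$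

**Remark 6 (why order $4$ and not $2$).** Let $B$ be any relatively minimal rational elliptic surface with a torsion section $s$, with Mordell–Weil rank $r$, with $m_v$ components in the fibre over $v$, and with $o_v$ orbits of translation by $s$ on them. Steps 6 and 7 give $10=2+r+\sum_v(m_v-1)$ and $\dim\mathrm{Pic}(B)_{\mathbb Q}^\beta=2+r+\sum_v(o_v-1)$. For this dimension to be $3$ with $r\ge1$, one needs $r=1$ and all $o_v=1$. If $s$ had order $2$, then $m_v\le2$ for all $v$, and $\sum_v(m_v-1)=7$ would require seven fibres with two components. These are of type $I_2$ or $III$, with Euler number $2$ or $3$, so the Euler numbers would add up to at least $14>12=e(B)$. With order $4$, the fibres $I_4,I_4,I_2$ give $3+3+1=7$ at the cost of only $10$.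

## 6. The threefold $\tilde X$ and its free quotient

**Step 1: $\tilde X$ is smooth with trivial canonical bundle.** $\tilde X$ is the fibre product of $\pi$ and $\varphi\circ\pi$, with critical values $\mathrm{Disc}$ and $\varphi(\mathrm{Disc})$. These sets are disjoint, so at each point of $\tilde X$ at least one of the two maps is a submersion. Hence the equation $\pi(x)=\varphi(\pi(y))$ has nonzero differential there, and $\tilde X$ is smooth of dimension $3$. It is the pull-back under $\pi\times\pi$ of the curve $\{u=\varphi(v)\}\subset\mathbb P^1\times\mathbb P^1$, a divisor of bidegree $(1,1)$. Let $p_1,p_2$ be the projections to $B$. Then $\tilde X\sim p_1^*f+p_2^*f=-K_{B\times B}$, and $K_{\tilde X}\cong\mathcal O_{\tilde X}$ by adjunction.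

**Step 2: the cohomology of $\mathcal O_{\tilde X}$.** We need connectedness and $h^1=h^2=0$. Consider
$$0\to\mathcal O(K_{B\times B})\to\mathcal O_{B\times B}\to\mathcal O_{\tilde X}\to0.$$
Since $B$ is rational, Künneth gives $H^i(\mathcal O_{B\times B})=0$ for $i>0$, and Serre duality gives $H^i(K_{B\times B})=0$ for $i<4$. So $h^0(\mathcal O_{\tilde X})=1$ and $h^1(\mathcal O_{\tilde X})=h^2(\mathcal O_{\tilde X})=0$. In particular $\tilde X$ is connected, hence irreducible. Also $h^3(\mathcal O_{\tilde X})=h^0(K_{\tilde X})=1$, so $\chi(\mathcal O_{\tilde X})=0$.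

**Step 3: $g$ acts on $\tilde X$ with $g^8=1$.** If $\pi(x)=\varphi(\pi(y))$, then, as $\varphi$ is an involution, $\pi(y)=\varphi(\pi(x))=\varphi(\pi(x+s))$. So $g(x,y)=(y,x+s)$ lies in $\tilde X$. By induction
$$g^{2m}(x,y)=(x+ms,\;y+ms),\qquad g^{2m+1}(x,y)=(y+ms,\;x+(m+1)s),\tag{3}$$
and $4s=O$ gives $g^8=1$.

**Step 4: the even powers $g^{2m}$, $1\le m\le3$, have no fixed points.** Let $(x,y)$ be fixed and $t=\pi(x)$, so $\pi(y)=\varphi(t)$. Not both $t$ and $\varphi(t)$ lie in $\mathrm{Disc}$, as otherwise $\varphi(t)\in\varphi(\mathrm{Disc})\cap\mathrm{Disc}$. So $x$ or $y$ lies on a smooth fibre and is fixed by translation by $ms\ne O$, contradicting (F).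

**Step 5: the odd powers have no fixed points.** This is where the twist in $g$ matters. Let $(x,y)$ be fixed by $g^{2m+1}$. By (3), $x=y+ms$, so $t:=\pi(x)=\pi(y)$ and $t=\varphi(t)$. Hence $t\notin\mathrm{Disc}$, since otherwise $t\in\varphi(\mathrm{Disc})\cap\mathrm{Disc}$. Also by (3), $y=x+(m+1)s=y+(2m+1)s$, on the smooth fibre over $t$. But $(2m+1)s\ne O$ because $s$ has order $4$, contradicting (F).

So $G=\langle g\rangle\cong\mathbb Z/8$ acts freely.

**Step 6: $X=\tilde X/G$ is a Calabi–Yau threefold.** $X$ is smooth and projective, and $q:\tilde X\to X$ is étale of degree $8$. So $\chi(\mathcal O_X)=\chi(\mathcal O_{\tilde X})/8=0$. From $H^i(\mathcal O_X)=H^i(\mathcal O_{\tilde X})^G$ we get $h^0(\mathcal O_X)=1$ and $h^1(\mathcal O_X)=h^2(\mathcal O_X)=0$, so $h^3(\mathcal O_X)=1$ and, by Serre duality, $h^0(K_X)=1$. A nonzero section of $K_X$ pulls back to a nonzero section of $q^*K_X=K_{\tilde X}\cong\mathcal O_{\tilde X}$, which vanishes nowhere. So the section vanishes nowhere and $K_X\cong\mathcal O_X$.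

## 7. The Picard group of the fibre product, and $\rho(X)=3$

**Lemma 7.** $\mathrm{Pic}(\tilde X)$ is generated by $p_1^*\mathrm{Pic}(B)$ and $p_2^*\mathrm{Pic}(B)$.

**Proof.** Fibre $\tilde X$ over $\mathbb P^1$ by $t=\pi(x)$; the fibre over $t$ is $B_t\times B_{\varphi(t)}$. The generic fibre is $E_1\times E_2$ over $K$, where $E_1=E$ and $E_2$ is the generic fibre of $\varphi\circ\pi$.

**Step 1: line bundles on the generic fibre.** We show that $\mathrm{Pic}(E_1\times E_2)$ is generated by $p_1^*\mathrm{Pic}(E_1)$ and $p_2^*\mathrm{Pic}(E_2)$. Let $M\in\mathrm{Pic}(E_1\times E_2)$. Tensor first with $p_1^*(M|_{E_1\times O})^{-1}$ and then with $p_2^*$ of the inverse of the restriction of the result to $O\times E_2$. After this we may assume that $M$ is trivial on $E_1\times O$ and on $O\times E_2$. Then $M$ has degree $0$ on each $\{p\}\times E_2$, and $p\mapsto M|_{\{p\}\times E_2}$ is a morphism $E_1\to\mathrm{Pic}^0(E_2)\cong E_2$ sending $O$ to $O$, that is, a homomorphism defined over $K$.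

If this homomorphism were nonzero, it would be an isogeny, and isogenous elliptic curves have the same places of bad reduction. But these places are $\mathrm{Disc}$ for $E_1$ and $\varphi(\mathrm{Disc})$ for $E_2$, which are nonempty and disjoint. So the homomorphism is $0$, and $M$ is trivial on all $\{p\}\times E_2$. By the seesaw theorem $M=p_1^*N$, and $N=M|_{E_1\times O}$ is trivial. So $M$ is trivial.

Since $\mathrm{Pic}(B)\to\mathrm{Pic}(E_i)$ is surjective for $i=1,2$, every line bundle on $\tilde X$ agrees on the generic fibre with some $p_1^*L_1+p_2^*L_2$.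

**Step 2: vertical divisors.** It remains to treat a line bundle that is trivial on the generic fibre. It has a rational section whose divisor is supported on fibres over $\mathbb P^1$, so it is a combination of components of fibres $B_t\times B_{\varphi(t)}$. At least one of $B_t,B_{\varphi(t)}$ is smooth and irreducible. So each component is of the form $\Theta\times B_{\varphi(t)}$ with $B_{\varphi(t)}$ smooth, or $B_t\times\Theta$ with $B_t$ smooth, where $\Theta$ is a fibre component in $B$. In the first case it is the preimage $p_1^{-1}(\Theta)$, and $p_1$ is smooth there, being a base change of $\varphi\circ\pi$ near a smooth fibre. So it equals the divisor $p_1^*\Theta$ with multiplicity one. In the second case it equals $p_2^*\Theta$ in the same way. $\square$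

**Lemma 8.** The kernel of $\mathrm{Pic}(B)_{\mathbb Q}^2\to\mathrm{Pic}(\tilde X)_{\mathbb Q}$, $(L_1,L_2)\mapsto p_1^*L_1+p_2^*L_2$, is $\mathbb Q\,(f,-f)$.

**Proof.** On $\tilde X$ we have $\pi p_1=\varphi\pi p_2$, so $p_1^*f=p_2^*f$ and $(f,-f)$ is in the kernel. Conversely let $p_1^*L_1+p_2^*L_2=0$. Pull back by $i:B\to\tilde X$, $i(x)=(x,O(\varphi(\pi(x))))$; this point is in $\tilde X$ since $\varphi^2=1$. As $p_1i=\mathrm{id}$ and $p_2i=O\circ\varphi\circ\pi$, we get $L_1+(L_2\cdot O)f=0$. Likewise the map $y\mapsto(O(\varphi(\pi(y))),y)$ gives $L_2+(L_1\cdot O)f=0$. So $L_1=c_1f$ and $L_2=c_2f$, and $f\cdot O=1$ yields $c_1=-c_2$. $\square$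

**Step 3: $\rho(X)=3$.** We compute the $G$-invariants, using $\mathrm{Pic}(X)_{\mathbb Q}\cong\mathrm{Pic}(\tilde X)_{\mathbb Q}^G$ from Definition 1.6. Since $p_1g=p_2$ and $p_2g=\beta p_1$,
$$g^*(p_1^*L_1+p_2^*L_2)=p_1^*\beta^*L_2+p_2^*L_1 .$$
So the surjection $\mathrm{Pic}(B)_{\mathbb Q}^2\to\mathrm{Pic}(\tilde X)_{\mathbb Q}$ of Lemma 7 is equivariant for $\gamma(L_1,L_2)=(\beta^*L_2,L_1)$. Since $\gamma^2=(\beta^*,\beta^*)$ and $\beta^4=1$, $\gamma$ generates an action of $\mathbb Z/8$. By exactness of invariants, $\mathrm{Pic}(\tilde X)_{\mathbb Q}^G$ is the image of the $\gamma$-invariants. These are the pairs with $L_1=\beta^*L_2$ and $L_2=L_1$, that is, $(L,L)$ with $\beta^*L=L$. So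
$$\mathrm{Pic}(B)^\beta_{\mathbb Q}\to \mathrm{Pic}(\tilde X)^G_{\mathbb Q},\qquad L\mapsto D_L:=p_1^*L+p_2^*L\tag{4}$$
is surjective. It is injective: if $D_L=0$, then $(L,L)$ is a multiple of $(f,-f)$ by Lemma 8, hence $L=0$. Since $H^1(\mathcal O_X)=0$, (2) gives
$$\rho(X)=\dim\mathrm{Pic}(X)_{\mathbb Q}=\dim\mathrm{Pic}(B)^\beta_{\mathbb Q}=3 .$$

**Step 4: $X$ has an automorphism of infinite order.** Let $P\in E(K)$ have infinite order; it exists because the rank is $1$. Then $T(x,y)=(x+P,y+P)$ is an automorphism of $\tilde X$, and
$$Tg(x,y)=(y+P,\;x+s+P)=gT(x,y),$$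
so $T$ descends to $\bar T\in\mathrm{Aut}(X)$. Suppose $\bar T^n=1$ with $n\ge1$. Then $T^n$ is a deck transformation of the connected Galois cover $\tilde X\to X$, so $T^n\in G$ and $T^{8n}=1$. As $p_1$ is surjective, translation by $8nP$ is the identity on $B$, so $8nP=O$, a contradiction. Hence $\bar T$ has infinite order. This completes the proof of Theorem 4. $\square$

**Remark 9 (the numbers $19$ and $5$).** Lemmas 7 and 8 give $\rho(\tilde X)=2\cdot10-1=19$. The quotient by $\langle g^2\rangle$, the diagonal translation by $s$, has Picard number $\dim\mathrm{Pic}(\tilde X)_{\mathbb Q}^{g^2}=3+3-1=5$: invariants are exact, $g^2$ acts on $\mathrm{Pic}(B)_{\mathbb Q}^2$ by $(\beta^*,\beta^*)$, and $(f,-f)$ is invariant.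

## 8. The cubic form, the nef cone and the automorphism group

We now prove Theorem 5. Let $P$ generate $E(K)/\mathrm{tors}$.

**Recalled facts (Shioda's height).** Let $\sigma\in E(K)$. There is a unique class in $[\sigma]-[O]+W_0$ orthogonal to $O$ and to all fibre components (unique, because by Zariski's lemma an element of $W_0$ orthogonal to all components is a multiple of $f$, and $f\cdot O=1$). The height $h(\sigma)$ is minus its self-intersection. For rational $B$,
$$h(\sigma)=2+2\,\sigma\cdot O-\sum_v\mathrm{contr}_v(\sigma)\qquad(\sigma\neq O),$$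
where $\mathrm{contr}_v=i(n-i)/n$ if $\sigma$ meets the $i$-th component of an $I_n$ fibre. The height is a quadratic form, zero exactly on torsion. With $n_v$ the number of components of the (here $I_{n_v}$) fibres, and $E(K)$ of rank $1$, $|\det\mathrm{NS}(B)|=h(P)\prod_vn_v/|E(K)_{\mathrm{tors}}|^2$. For example, $s$ meets the components $(\pm1,\pm1,1)$ of the $I_4,I_4,I_2$ fibres and is disjoint from $O$, so $h(s)=2-\frac34-\frac34-\frac12=0$, as it must be.

**Step 1: the torsion is $\langle s\rangle$ and $h(P)=\frac12$.** This fixes the scale of the quadratic form. Let $\tau\ne O$ be torsion. The contributions are $0,\frac34,1,\frac34$ at each $I_4$ and $0,\frac12$ at the $I_2$, so $\sum\mathrm{contr}\le\frac52$. From $0=2+2\,\tau\cdot O-\sum\mathrm{contr}$ we get $\tau\cdot O=0$ and $\sum\mathrm{contr}=2$. The sums equal to $2$ are $1+1+0$ and $\frac34+\frac34+\frac12$, so the class of $\tau$ in $\mathbb Z/4\times\mathbb Z/4\times\mathbb Z/2$ is $(2,2,0)$ or $(\pm1,\pm1,1)$. It is never zero, so the torsion subgroup injects into this group. Orient the cycles so that $s=(1,1,1)$.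 A torsion class $(1,3,1)$ or $(3,1,1)$ would differ from $s$ by $(0,2,0)$ or $(2,0,0)$, which are excluded. What remains is $O,s,2s,3s$, so $E(K)_{\mathrm{tors}}=\langle s\rangle\cong\mathbb Z/4$. As $B$ is rational, $\mathrm{NS}(B)=H^2(B,\mathbb Z)$ is unimodular, so $1=h(P)\cdot4\cdot4\cdot2/4^2$, and $h(P)=\frac12$.

**Step 2: the basis.** We choose coordinates on $\mathrm{Pic}(B)^\beta_{\mathbb Q}$ adapted to the translations. For $k\in\mathbb Z$ let
$$\delta_k=\tfrac14\sum_{j=0}^3[kP+js]\in\mathrm{Pic}(B)_{\mathbb Q}^\beta .$$
A section $\sigma$ is a smooth rational curve with $K_B\cdot\sigma=-f\cdot\sigma=-1$, so $\sigma^2=-1$ by adjunction. By (F), $\delta_0^2=\frac1{16}\cdot(-4)=-\frac14$. Also $\delta_k\cdot f=1$, and $\delta_k^2=\delta_0^2$ since translation by $kP$ is an isometry taking $\delta_0$ to $\delta_k$.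

Put $\xi=\delta_1-\delta_0+cf$ with $c\in\mathbb Q$ chosen so that $\xi\cdot\delta_0=0$; this is possible since $f\cdot\delta_0=1$. Also $\xi\cdot f=0$. In $\mathrm{Pic}(E)_{\mathbb Q}$ we have $\delta_k=[O]+k([P]-[O])$, as $[\sigma]-[O]$ is additive in $\sigma$ and $s$ is torsion. So $\xi$ restricts to $[P]-[O]\neq0$. By (2), $\delta_0,\xi,f$ is a basis of $\mathrm{Pic}(B)^\beta_{\mathbb Q}$. The class $\delta_k-\delta_0-k\xi$ is $\beta$-invariant and restricts to $0$ in $\mathrm{Pic}(E)_{\mathbb Q}$, so
$$\delta_k=\delta_0+k\xi+c_kf,\qquad c_k\in\mathbb Q .$$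

**Step 3: intersection numbers.** We show $\xi^2=-\frac12$ and $c_k=\frac{k^2}4$. By $\beta$-invariance and transitivity, $\xi\cdot\Theta=\frac1n\,\xi\cdot f=0$ for each component $\Theta$ of a fibre with $n$ components. By $\beta$-invariance, $\xi\cdot O=\xi\cdot\delta_0=0$. And $\xi-([P]-[O])$ restricts to $0$ on $E$, so it lies in $W_0$. Hence $\xi$ is the class that defines $h(P)$, and $\xi^2=-h(P)=-\frac12$. Now $-\frac14=\delta_k^2=-\frac14-\frac{k^2}2+2c_k$ gives $c_k=\frac{k^2}4$. So for $L=x\delta_0+y\xi+zf$:
$$L\cdot f=x,\qquad L^2=-\tfrac14x^2-\tfrac12y^2+2xz,\qquad L\cdot\delta_k=z-\tfrac x4-\tfrac{ky}2+\tfrac{k^2x}4. \tag{5}$$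

**Step 4: the action of $T$.** By (4), every $D\in N^1(X)_{\mathbb Q}$ corresponds to a unique $L\in\mathrm{Pic}(B)_{\mathbb Q}^\beta$ with $q^*D=D_L$. We identify $D$ with $L$ and so view $\delta_0,\xi,f$ as a basis of $N^1(X)_{\mathbb Q}$. Let $\tau_P$ be translation by $P$ on $B$. Then $T^*D_L=D_{\tau_P^*L}$. Push-forward by $\tau_P$ sends $\delta_k$ to $\delta_{k+1}$ and $f$ to $f$, so it sends $\delta_0$ to $\delta_0+\xi+\frac14f$ and $\xi=\delta_1-\delta_0-\frac14f$ to $\delta_2-\delta_1-\frac14f=\xi+\frac12f$. The pull-back $T^*$ is its inverse: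
$$T^*:\quad\delta_0\mapsto\delta_0-\xi+\tfrac14f,\quad \xi\mapsto\xi-\tfrac12f,\quad f\mapsto f;\qquad (x,y,z)\mapsto\left(x,\;y-x,\;z+\tfrac x4-\tfrac y2\right).\tag{6}$$
So $(T^*-1)^2\delta_0=\frac12f\neq0$: $T^*$ is one unipotent Jordan block, as in case (P) of Proposition 3, with fixed line spanned by $f$.

**Step 5: the cubic form and $c_2$ (part 2 of Theorem 5).** We compute on $\tilde X$ and divide by $8$. A fibre of $p_1$ is $\{x\}\times B_{\varphi(\pi(x))}$, so $p_1^*\mathrm{pt}\cdot p_2^*L=L\cdot f$, and symmetrically. As $L^3=0$ on a surface,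
$$D_L^3=3\,p_1^*L^2\cdot p_2^*L+3\,p_1^*L\cdot p_2^*L^2=6\,L^2\,(L\cdot f).$$
Let $F=p_1^*f=p_2^*f$; it is pulled back from $\mathbb P^1$, so $F^2=0$. The Chern class of $B$ is $1+f+12\,\mathrm{pt}$, and the normal bundle of $\tilde X$ in $B\times B$ has class $2F$. So
$$c(\tilde X)=\frac{(1+F+12p_1^*\mathrm{pt})(1+F+12p_2^*\mathrm{pt})}{1+2F},\qquad c_2(\tilde X)=12(p_1^*\mathrm{pt}+p_2^*\mathrm{pt}),$$
because all other terms of degree $2$ are multiples of $F^2=0$. Hence $c_2(\tilde X)\cdot D_L=24\,L\cdot f$. As $q$ is étale of degree $8$, $D^3=\frac68L^2(L\cdot f)$ and $c_2(X)\cdot D=3\,L\cdot f$, and (5) gives the formulas. The cubic form is a linear form times a nondegenerate ternary quadratic form, so it does not split into linear forms, consistently with (ii).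

**Step 6: nef classes satisfy the inequalities of part 3.** We test against explicit curves. Let $\mathcal C=\{x\ge0,\ z\ge\frac x4(1-k^2)+\frac k2y\ \ \forall k\}\subset N^1(X)_{\mathbb R}$; by (5) the conditions say $L\cdot f\ge0$ and $L\cdot\delta_k\ge0$ for all $k$. Let $D$ be nef on $X$, so that $D_L=q^*D$ is nef. For $\pi(y_0)=\varphi(t)$, the curve $B_t\times\{y_0\}\subset\tilde X$ gives $L\cdot f\ge0$. For $k\in\mathbb Z$ let $\sigma$ be the section $kP$. The curve $\Gamma_\sigma=\{(\sigma(t),\sigma(\varphi(t))):t\in\mathbb P^1\}$ lies in $\tilde X$, because $\varphi(\pi(\sigma(\varphi(t))))=\varphi^2(t)=t$. Both projections map it isomorphically onto the section $\sigma$, so $0\le D_L\cdot\Gamma_\sigma=2L\cdot\sigma$. By $\beta$-invariance of $L$, $L\cdot[kP+js]$ does not depend on $j$, so $L\cdot\delta_k=L\cdot\sigma\ge0$. Thus $\mathrm{Nef}(X)\subset\mathcal C$.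

**Step 7: $\Pi$ consists of nef classes.** An effective divisor that is nonnegative on each of its own components is nef; we write the generators of $\Pi$ in this form. From $\delta_{\pm1}=\delta_0\pm\xi+\frac14f$ we get
$$L_\pm:=\delta_0\pm\tfrac12\xi+\tfrac14f=\tfrac12(\delta_0+\delta_{\pm1})+\tfrac18f .$$
So $L_\pm$ is represented by an effective $\mathbb Q$-divisor with components $js$, $\pm P+js$ and a smooth fibre. By (5) with $x=1$, $y=\pm\frac12$, $z=\frac14$: $L_\pm\cdot\delta_0=\frac14-\frac14=0$, $L_\pm\cdot\delta_{\pm1}=\frac14-\frac14-\frac14+\frac14=0$, and $L_\pm\cdot f=1$. By $\beta$-invariance $L_\pm$ has degree $0$ on each section $js$ and $\pm P+js$. On curves that are not components its degree is nonnegative. So $L_\pm$ is nef on $B$, and $f$ is nef too. For $L\in\Pi$, $D_L=p_1^*L+p_2^*L$ is then nef on $\tilde X$, and since $q$ is finite and surjective, the corresponding class on $X$ is nef. So $\Pi\subset\mathrm{Nef}(X)$, and $(T^n)^*\Pi\subset\mathrm{Nef}(X)$ for all $n$.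

**Step 8: the translates of $\Pi$ fill $\mathcal C$ (part 3).** By Steps 6 and 7 it suffices to show $\mathcal C\subset\bigcup_n(T^n)^*\Pi$. The map $T^*$ fixes the condition $L\cdot f\ge0$ and permutes the conditions $L\cdot\delta_k\ge0$, so it preserves $\mathcal C$.

If $x=0$, the inequalities are $z\ge\frac k2y$ for all $k\in\mathbb Z$, which force $y=0$ and $z\ge0$. These classes lie in $\mathbb R_{\ge0}f\subset\Pi$. Otherwise scale to $x=1$. By (6), $(T^n)^*$ changes $y$ to $y-n$, so some $(T^n)^*$ brings the class to $|y|\le\frac12$. There $2ky\le|k|\le k^2$, so all inequalities follow from the one for $k=0$, which is $z\ge\frac14$. And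
$$(1,y,z)=\left(\tfrac12+y\right)L_++\left(\tfrac12-y\right)L_-+\left(z-\tfrac14\right)f\in\Pi .$$
So the class was in $(T^{-n})^*\Pi$. This proves $\mathrm{Nef}(X)=\mathcal C=\bigcup_n(T^n)^*\Pi$.

For $|y|<\frac12$ and $k\ne0$ the inequality $2ky<k^2$ is strict, so on $\{x=1,|y|<\frac12\}$ the boundary of $\mathcal C$ is given by the $0$-th inequality alone. Translating by powers of $T^*$, on $\{x=1,|y-k|<\frac12\}$ it is given by the $k$-th inequality alone. Every $k\in\mathbb Z$ therefore defines a facet, and $\mathrm{Nef}(X)$ is not polyhedral.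

**Step 9: the linear maps induced by automorphisms.** Towards part 1, we show that up to index $2$ they form a one-parameter family. Let $A=h^*$ with $h\in\mathrm{Aut}(X)$. It preserves $c_2(X)=3x$, hence the linear form $\ell:=x$. It preserves the cubic form $\frac34\ell q$ with $q(L)=L^2$, and cancelling $\ell$ we see that it preserves $q$. It preserves $\mathrm{Nef}(X)\cap\{\ell=0\}=\mathbb R_{\ge0}f$ (Step 8), so $Af=cf$ with $c>0$. Write $q(\cdot,\cdot)$ for the intersection form; then $\ell(L)=q(f,L)$, and
$$\ell(L)=q(Af,AL)=c\,q(f,AL)=c\,\ell(AL)=c\,\ell(L),$$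
so $c=1$. The space $f^\perp=\{\ell=0\}$ is spanned by $\xi$ and $f$, and on $f^\perp/\mathbb Qf=\mathbb Q\xi$ the map $A$ preserves $\xi^2=-\frac12$, so it acts as $\pm1$. On the subgroup of index at most $2$ where the sign is $+$, we have $A\xi=\xi+wf$ and, since $\ell$ is preserved, $A\delta_0=\delta_0+y\xi+zf$. Invariance of $q$ gives
$$-\tfrac14=q(A\delta_0)=-\tfrac14-\tfrac12y^2+2z,\qquad 0=q(A\delta_0,A\xi)=w-\tfrac12y,$$
so $z=\frac{y^2}4$ and $w=\frac y2$. Thus $A=U_y$ is determined by $y\in\mathbb Q$, and one checks on $\delta_0$ and $\xi$ that $U_yU_{y'}=U_{y+y'}$. By (6), $T^*=U_{-1}$.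

**Step 10: $\langle T\rangle$ has finite index (part 1).** We use integrality to show that the possible $y$ form a cyclic group. Let $\Lambda=N^1(X)\subset N^1(X)_{\mathbb Q}$, preserved by every $A$, and let $N\ge1$ be an integer with $N\delta_0\in\Lambda$. If $U_y$ comes from an automorphism, then $U_y(N\delta_0)-N\delta_0\in\Lambda\cap f^\perp$ has image $Ny\,\xi$ in $f^\perp/\mathbb Qf=\mathbb Q\xi$. The image of $\Lambda\cap f^\perp$ in $\mathbb Q\xi$ is a finitely generated subgroup of a one-dimensional $\mathbb Q$-vector space, hence cyclic. So the possible $y$ form a cyclic group, and it contains $-1\ne0$. Hence the image of $\langle T\rangle$ has finite index in the image of $\mathrm{Aut}(X)$ in $GL(N^1(X))$. By Lemma 1 the kernel of $\mathrm{Aut}(X)\to GL(N^1(X))$ is finite. So $\langle T\rangle$, which is isomorphic to $\mathbb Z$ by Theorem 4, has finite index in $\mathrm{Aut}(X)$. This completes the proof of Theorem 5. $\square$
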